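\title{Zero-cycles and the automorphism group of an algebraically closed field}

\begin{abstract}
Let $F/k$ be an extension of algebraically closed fields of characteristic zero, of infinite transcendence degree, and let $G=\operatorname{Aut}(F/k)$. For a smooth proper irreducible variety $X$ over $k$, the group $G$ permutes the generic $F$-points of $X$. We prove that $\mathrm{CH}_0(X_F)_{\mathbb Q}$ is the maximal quotient of this permutation representation in the category $\mathcal I_G$ of smooth representations whose invariants do not grow under purely transcendental extensions, as conjectured by Rovinsky. The main step shows that, for $X$ projective, every $G$-equivariant map from the generic points of $X$ to an abelian group with this invariance property extends to a homomorphism on $\mathrm{CH}_0(X_F)$. The extension is built on curves from complete linear systems, and the values obtained on different curves are compared by a reciprocity argument on surfaces.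
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The category $\mathcal I_G$}

Let $k$ be an algebraically closed field of characteristic zero, let $F$ be an algebraically closed extension of $k$ of infinite transcendence degree, and let $G=\operatorname{Aut}(F/k)$. For a subfield $K\subseteq F$ containing $k$ put $U_K=\operatorname{Aut}(F/K)$. We give $G$ the topology in which the subgroups $U_L$, with $L\subseteq F$ of finite type over $k$, form a base of neighborhoods of the identity. A representation of $G$ on a $\mathbb Q$-vector space, or on an abelian group, is \emph{smooth} if every vector has an open stabilizer, that is, is fixed by $U_L$ for some $L$ of finite type over $k$. One should think of a vector fixed by $U_K$ as being defined over $K$. Smooth representations come from geometry: if $X$ is a variety over $k$, then $G$ acts on $X(F)$, and the stabilizer of a point $x$ is $U_{k(x)}$, where $k(x)\subseteq F$ is generated by the coordinates of $x$ in an affine chart. So $\mathbb Q[X(F)]$, the vector space with basis $X(F)$, is smooth, and so are its subquotients.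

Call a subfield $K\subseteq F$ \emph{small} if it contains $k$, is algebraically closed, and has finite transcendence degree over $k$. The small fields are exactly the algebraic closures $\overline L$ in $F$ of the subfields $L$ of finite type over $k$.

\begin{definition}\label{def:I}
A smooth representation $W$ of $G$ over $\mathbb Q$ belongs to $\mathcal I_G$ if, for every small field $K$ and every purely transcendental extension $L'$ of $K$ in $F$ with $\overline{L'}=F$,
\begin{equation}\label{eq:I}
W^{U_{L'}}=W^{U_K}.\tag{I}
\end{equation}
We write $\mathcal I_G(\mathbb Z)$ for the category of abelian groups with a smooth action of $G$ that satisfy the same condition; thus $\mathcal I_G\subset\mathcal I_G(\mathbb Z)$.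
\end{definition}

Since $U_{L'}\subseteq U_K$, the inclusion $W^{U_K}\subseteq W^{U_{L'}}$ always holds. Condition \eqref{eq:I} says that a vector defined over a purely transcendental extension of $K$ is already defined over $K$: vectors of $W$ cannot depend on rational parameters. We use it in the following finite form.

\begin{lemma}\label{lem:rational}
Let $W\in\mathcal I_G(\mathbb Z)$, let $K$ be small, and let $t_1,\dots,t_r\in F$ be algebraically independent over $K$. Every $a\in W$ fixed by $U_{K(t_1,\dots,t_r)}$ is fixed by $U_K$.
\end{lemma}

\begin{proof}
Extend $(t_i)$ to a transcendence basis of $F/K$ and let $L'$ be the field that it generates over $K$. Then $a\in W^{U_{L'}}=W^{U_K}$.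
\end{proof}

Every smooth representation $W$ has a maximal quotient $\mathcal IW$ lying in $\mathcal I_G$. Indeed, let $N$ be the intersection of all subrepresentations $N_i$ with $W/N_i\in\mathcal I_G$. Then $W/N$ is smooth and embeds in $\prod_iW/N_i$; a vector of $W/N$ fixed by $U_{L'}$ has all its components fixed by $U_{L'}$, hence by $U_K$. So $\mathcal IW=W/N$ lies in $\mathcal I_G$. A subrepresentation of an object of $\mathcal I_G$ lies in $\mathcal I_G$, so every $G$-map from $W$ to an object of $\mathcal I_G$ factors through $\mathcal IW$.

\subsection{The representations $C_L$ and zero-cycles}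

For a field $L$ of finite type over $k$, let $\mathbb Q[\{L\hookrightarrow F\}]$ be the vector space with basis the $k$-embeddings $L\hookrightarrow F$, on which $G$ acts by composition, and put
\[
C_L=\mathcal I\,\mathbb Q[\{L\hookrightarrow F\}].
\]
If $L\subseteq F$, then $\mathbb Q[\{L\hookrightarrow F\}]=\mathbb Q[G/U_L]$, so $\operatorname{Hom}_G(C_L,W)=W^{U_L}$ for $W\in\mathcal I_G$: the object $C_L$ is the universal object of $\mathcal I_G$ with a vector defined over $L$. The definition gives no description of $C_L$, and the problem is to find one.

Let $X$ be an irreducible variety over $k$, let $X_F=X\times_kF$, and let $X_{\mathrm{gen}}\subseteq X(F)$ be the set of $F$-points that lie over the generic point of $X$. It is identified, $G$-equivariantly, with the set of $k$-embeddings $k(X)\hookrightarrow F$. Recall that the Chow group $\mathrm{CH}_0(X_F)$ is the quotient of the group $\mathbb Z[X(F)]$ of $0$-cycles by the subgroup generated by the cycles $h_*\operatorname{div}(\theta)$, where $h\colon B\to X_F$ is the normalization of an integral curve in $X_F$ and $\theta\in F(B)^*$. The group $G$ acts on it through $X(F)$. Put $\mathrm{CH}_0(X_F)_{\mathbb Q}=\mathrm{CH}_0(X_F)\otimes\mathbb Q$.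 There are two $G$-equivariant maps
\[
C_{k(X)}\xleftarrow{\ \pi\ }\mathbb Q[X_{\mathrm{gen}}]\xrightarrow{\ \phi\ }\mathrm{CH}_0(X_F)_{\mathbb Q},
\]
where $\pi$ is the quotient map and $\phi$ sends a generic point to its class. The following theorem was conjectured by Rovinsky \cite{Rovinsky}.

\begin{theorem}\label{thm:A}
Let $F$ have infinite transcendence degree over $k$, and let $X$ be a smooth proper irreducible variety over $k$. Then $\phi$ is surjective and $\ker\phi=\ker\pi$. Equivalently, $\phi$ induces a $G$-equivariant isomorphism $C_{k(X)}\xrightarrow{\ \sim\ }\mathrm{CH}_0(X_F)_{\mathbb Q}$ compatible with $\pi$ and $\phi$.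
\end{theorem}

The main step is a statement with integral coefficients.

\begin{theorem}\label{thm:B}
Let $F$ have infinite transcendence degree over $k$, let $X$ be a smooth projective irreducible variety over $k$, let $W\in\mathcal I_G(\mathbb Z)$, and let $w\colon X_{\mathrm{gen}}\to W$ be a $G$-equivariant map of sets. Then there is a homomorphism $\mathrm{CH}_0(X_F)\to W$ with $[x]\mapsto w(x)$ for all $x\in X_{\mathrm{gen}}$.
\end{theorem}

\subsection{Why the Chow group, and where the difficulty lies}

\begin{example}\label{ex:Pd}
Let $X=\mathbb P^d$. A generic point is a tuple $t=(t_1,\dots,t_d)$ of elements of $F$ that are algebraically independent over $k$. If $w$ is as in Theorem~\ref{thm:B}, then $w(t)$ is fixed by $U_{k(t)}$, hence by $G$ (Lemma~\ref{lem:rational}). As $G$ acts transitively on such tuples, $w$ is constant. So $\pi$ factors through the degree map $\mathbb Q[X_{\mathrm{gen}}]\to\mathbb Q$; conversely, the trivial representation $\mathbb Q$ lies in $\mathcal I_G$, so the degree factors through $\pi$. Hence $C_{k(t_1,\dots,t_d)}=\mathbb Q$. This is $\mathrm{CH}_0(\mathbb P^d_F)_{\mathbb Q}$, since any two points lie on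 a line.
\end{example}

In general, two soft facts point to the answer: the classes of generic points generate $\mathrm{CH}_0(X_F)_{\mathbb Q}$, and $\mathrm{CH}_0(X_F)_{\mathbb Q}$ satisfies \eqref{eq:I}, by homotopy invariance of Chow groups. They give a surjection $C_{k(X)}\to\mathrm{CH}_0(X_F)_{\mathbb Q}$. Its injectivity means that \eqref{eq:I} alone forces every rational equivalence among generic points. This is what one would guess, because a rational equivalence moves a cycle along a rational parameter, and \eqref{eq:I} forbids dependence on such parameters.

The guess is not yet a proof, for two reasons. First, \eqref{eq:I} yields only invariance under a group $U_K$, and invariance compares a cycle only with its conjugates. Second, $w$ is defined only at generic points, whereas a rational equivalence between two cycles of generic points is a sum of divisors on curves in $X_F$: these divisors may involve special points that cancel in the sum, and the curves may contain no generic point of $X$ at all. So $w$ has to be extended to all of $X(F)$.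

On a curve $C$ this can be done directly (Section~\ref{sec:curves}): effective divisors of large degree in a fixed class form a projective space, so the sum of $w$ over a generic divisor depends only on its class, and every class is a difference of two generic ones. This is the only place where \eqref{eq:I} is used. In higher dimension each curve $C$ that passes through a generic point of $X$ carries a homomorphism $w_C\colon\operatorname{Pic}(C_F)\to W$, and we must show that these homomorphisms agree with $w$ and with each other (Section~\ref{sec:admissible}). The tool is a comparison lemma on a surface, in which a table of intersection cycles is summed by rows and by columns (Section~\ref{sec:surfaces}). It is applied three times, in Sections~\ref{sec:generic-values} and~\ref{sec:extension}. Section~\ref{sec:thmA} deduces Theorem~\ref{thm:A}.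

\section{Generic points}\label{sec:generic}

Let $K$ be a small field. For points $a_1,\dots,a_r$ with values in $F$ of varieties over $K$, let $K(a_1,\dots,a_r)\subseteq F$ be the field generated by their coordinates, let $K\langle a_1,\dots,a_r\rangle$ be its algebraic closure in $F$, which is again small, and let $\operatorname{tr}(a_1,\dots,a_r/K)$ be its transcendence degree over $K$. The group $U_K$ acts on $V(F)$ for every $K$-variety $V$, compatibly with $K$-morphisms, and the stabilizer of $v\in V(F)$ is $U_{K(v)}$. A variety, morphism or point over $F$ is given by finitely many equations, so it is defined over a small field, and finitely many small fields lie in a common one. An irreducible $K$-variety stays irreducible over every extension field, because $K$ is algebraically closed.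

Let $V$ be an irreducible $K$-variety. A point $v\in V(F)$ is \emph{$K$-generic} if it lies over the generic point of $V$. Equivalently, $v$ lies on no proper closed subset of $V$ defined over $K$; equivalently, $\operatorname{tr}(v/K)=\dim V$. If $V$ is a curve, the $K$-generic points are those of $V(F)\setminus V(K)$. We use the following facts.

\begin{itemize}
\item[(G1)] \emph{Counting.} One has $\operatorname{tr}(a,b/K)=\operatorname{tr}(a/K)+\operatorname{tr}(b/K\langle a\rangle)$, and $\operatorname{tr}(v/K)\le\dim Z$ if $v$ lies on a closed set $Z$ defined over $K$. In particular, $(a,b)$ is $K$-generic in $V\times V'$ if and only if $a$ is $K$-generic in $V$ and $b$ is $K\langle a\rangle$-generic in $V'$; the roles of $a$ and $b$ may be exchanged.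
\item[(G2)] \emph{Change of field and of variety.} If $K\subseteq K'$ are small and $v$ is $K'$-generic in $V$, then $v$ is $K$-generic, since $\operatorname{tr}(v/K)\ge\operatorname{tr}(v/K')$. A dominant $K$-morphism sends $K$-generic points to $K$-generic points, since the preimage of a proper closed set is proper.
\item[(G3)] \emph{Existence and conjugacy.} There are $K$-generic points on $V$, because $F$ is algebraically closed of infinite transcendence degree over $K$, so that $K(V)$ embeds in $F$ over $K$. Any two $K$-generic points $v,v'$ are conjugate under $U_K$: the $K$-isomorphism $K(v)\cong K(v')$ extends to an automorphism of $F$, because $F$ is algebraically closed and has the same infinite transcendence degree over both fields.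
\end{itemize}

Fact (G3) is where the infinite transcendence degree of $F/k$ enters: however many choices have been made, there is room for one more that is generic over all of them. The next lemma relates genericity over two different fields.

\begin{lemma}\label{lem:onepoint}
Let $k_0\subseteq K$ be small fields, let $X$ be an irreducible $k_0$-variety, $V$ an irreducible $K$-variety, and $q\colon V\to X_K$ a $K$-morphism. If $q(s_0)$ is $k_0$-generic in $X$ for one point $s_0\in V(F)$, then $q(y)$ is $k_0$-generic in $X$ for every $K$-generic $y\in V(F)$.
\end{lemma}

\begin{proof}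
Let $Z\subset X$ be a proper closed subset defined over $k_0$. Then $q^{-1}(Z_K)$ is closed, defined over $K$, and does not contain $s_0$. So it is proper and does not contain $y$.
\end{proof}

From now on until the end of Section~\ref{sec:extension} we fix $W\in\mathcal I_G(\mathbb Z)$. If $C$ is a smooth projective curve and $u$ is a homomorphism on $\operatorname{Pic}(C_F)$, we write $u(D)$ for its value on the class of a divisor $D$, in particular of a point.

\section{Curves}\label{sec:curves}

\begin{example}\label{ex:elliptic}
Let $E\subset\mathbb P^2$ be the elliptic curve $y^2=x^3+ax+b$ over $k$ with origin $o$ at infinity, and let $w\colon E(F)\setminus E(k)\to W$ be $G$-equivariant. Now $w(P)$ is fixed only by $U_{k(P)}$, and Lemma~\ref{lem:rational} does not apply to a single point. It applies to linear systems.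

Let $\ell$ be the line $y=\alpha x+\beta$ with $\alpha,\beta$ algebraically independent over $k$. It contains no point of $E(k)$, so $w$ is defined at the three points $P_1,P_2,P_3$ of $\ell\cap E$. The group $U_{k(\alpha,\beta)}$ permutes these points and therefore fixes $w(P_1)+w(P_2)+w(P_3)$. By Lemma~\ref{lem:rational} this sum is fixed by $G$, and $G$ is transitive on the pairs $(\alpha,\beta)$, so the sum is a constant $c$. In the same way, the lines $x=\gamma$ with $\gamma$ transcendental give $w(P)+w(-P)=c'$ for a constant $c'$. The points $-P_1,-P_2,-P_3$ lie on the line $y=-\alpha x-\beta$, and adding the two relations gives $2c=3c'$.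

A homomorphism $\operatorname{Pic}(E_F)\to W$ that extends $w$ must send $3[o]=[P_1+P_2+P_3]$ to $c$ and $2[o]=[P]+[-P]$ to $c'$. Its value at the special point $o$ is thus forced to be the difference $c-c'$, and $2c=3c'$ says that this value is consistent: $2(c-c')=c'$ and $3(c-c')=c$. Moreover, if $(P,Q)$ is $k$-generic in $E\times E$, the line through $P$ and $Q$ has algebraically independent coefficients, since $P$ and $Q$ are algebraic over $k(\alpha,\beta)$. So $w(P)+w(Q)=c-w(R)$, where $R$ is the third point on the line, depends only on the class $[P]+[Q]=3[o]-[R]$.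
\end{example}

The general case uses the same two devices: linear systems are rational, and special classes are differences of generic ones. On a curve of higher genus we have to use all classes of large degree, and we let the class be generic as well.

\begin{proposition}\label{prop:curve}
Let $K$ be small and let $C$ be a smooth projective irreducible curve over $K$.
\begin{itemize}
\item[(a)] The classes of the points of $C(F)\setminus C(K)$ generate $\operatorname{Pic}(C_F)$.
\item[(b)] Let $u\colon C(F)\setminus C(K)\to W$ be a map with $u(\sigma y)=\sigma u(y)$ for all $\sigma\in U_K$. There is a unique homomorphism $u_C\colon\operatorname{Pic}(C_F)\to W$ with $u_C(y)=u(y)$ for all $y\in C(F)\setminus C(K)$.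
\item[(c)] If $K'\supseteq K$ is small, the restriction of $u$ to $C(F)\setminus C(K')$ yields the same homomorphism.
\end{itemize}
\end{proposition}

\begin{proof}
Let $g$ be the genus of $C$. We recall the standard objects. The variety $P^m=\operatorname{Pic}^m_{C/K}$ is irreducible of dimension $g$, its $F$-points are the classes of degree $m$ in $\operatorname{Pic}(C_F)$, and addition $P^m\times P^{m'}\to P^{m+m'}$ is a $K$-morphism. The $F$-points of the symmetric power $\operatorname{Sym}^mC$ are the effective divisors of degree $m$. The map $C^m\to\operatorname{Sym}^mC$ is finite and surjective, so $D=y_1+\dots+y_m$ is $K$-generic in $\operatorname{Sym}^mC$ if and only if $(y_1,\dots,y_m)$ is $K$-generic in $C^m$. The fiber of the $K$-morphism $\operatorname{Sym}^mC\to P^m$ over $\xi\in P^m(F)$ is the complete linear system $|\xi|=\mathbb P(H^0(\mathcal L))$, where $\mathcal L$ is a line bundle of class $\xi$ on $C_{K\langle\xi\rangle}$. Call $m$ \emph{large} if $m\ge2g+1$. For large $m$, Riemann--Roch gives $|\xi|\cong\mathbb P^{m-g}$ over $K\langle\xi\rangle$. If $D$ has large degree $m$ and class $\xi$, then $\xi$ is defined over $K(D)$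 and
\[
\operatorname{tr}(D/K)=\operatorname{tr}(\xi/K)+\operatorname{tr}(D/K\langle\xi\rangle),\qquad\operatorname{tr}(\xi/K)\le g,\qquad\operatorname{tr}(D/K\langle\xi\rangle)\le m-g.
\]
Hence
\begin{equation}\label{eq:gendiv}
D\text{ is $K$-generic}\iff\xi\text{ is $K$-generic in }P^m\text{ and }D\text{ is $K\langle\xi\rangle$-generic in }|\xi|.
\end{equation}
By (G3), every $K$-generic class of large degree contains a $K$-generic effective divisor.

Let $\alpha\in P^a(F)$. Call $\xi\in P^m(F)$ a \emph{shift} for $\alpha$ if $m$ and $m+a$ are large and $\xi$ is $K\langle\alpha\rangle$-generic. Translation by $\alpha$ is an isomorphism $P^m\to P^{m+a}$ over $K\langle\alpha\rangle$, so $\alpha+\xi$ is $K\langle\alpha\rangle$-generic as well.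

\emph{Part (a), uniqueness, and part (c).} Write $\alpha=(\alpha+\xi)-\xi$ with a shift $\xi$. Both classes are $K$-generic of large degree, so they contain $K$-generic effective divisors, which are sums of points of $C(F)\setminus C(K)$. This proves (a) and the uniqueness in (b). Once $u_C$ exists, it has the values required over $K'$, and (c) follows from uniqueness over $K'$.

\emph{Step 1: generic divisors.} For a $K$-generic divisor $D=y_1+\dots+y_m$ put $U(D)=\sum_iu(y_i)$. Then $U(\sigma D)=\sigma U(D)$ for $\sigma\in U_K$, so $U(D)$ is fixed by $U_{K(D)}$. Let $m$ be large, $\xi=[D]$ and $E=K\langle\xi\rangle$. By \eqref{eq:gendiv}, $D$ is $E$-generic in $|\xi|\cong\mathbb P^{m-g}_E$, so $E(D)$ is purely transcendental over $E$, and $U(D)$ is fixed by $U_E$ by Lemma~\ref{lem:rational}. If $D'$ is another $K$-generic divisor of class $\xi$, it is also $E$-generic in $|\xi|$. By (G3), $D'=\sigma D$ with $\sigma\in U_E$, and $U(D')=\sigma U(D)=U(D)$. So there is a function $v$ on the $K$-generic classes of large degree with $v([D])=U(D)$.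

\emph{Step 2: additivity.} Let $m,m'$ be large and let $(\xi,\xi')$ be $K$-generic in $P^m\times P^{m'}$. We claim that $v(\xi+\xi')=v(\xi)+v(\xi')$. Choose $(D,D')$ to be $K\langle\xi,\xi'\rangle$-generic in $|\xi|\times|\xi'|$. Then $\operatorname{tr}(D,D'/K)=2g+(m-g)+(m'-g)=m+m'$. So the $m+m'$ points of $D$ and $D'$ form a $K$-generic point of $C^{m+m'}$, the divisors $D$, $D'$ and $D+D'$ are $K$-generic, and $U(D+D')=U(D)+U(D')$.

\emph{Step 3: differences.} For $\alpha\in P^a(F)$ and a shift $\xi$ put $u_C(\alpha)=v(\alpha+\xi)-v(\xi)$. To see that this does not depend on the shift, let $\xi,\xi'$ be two shifts, and take a third shift $\xi''$ that is $K\langle\alpha,\xi,\xi'\rangle$-generic. By (G1) and (G2) the pairs $(\alpha+\xi,\xi'')$ and $(\xi,\alpha+\xi'')$ are $K$-generic: in each, the first entry is $K$-generic and the second is generic over $K\langle\alpha,\xi\rangle$. Step 2 gives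
\[
v(\alpha+\xi)+v(\xi'')=v(\alpha+\xi+\xi'')=v(\xi)+v(\alpha+\xi''),
\]
so $\xi$ and $\xi''$ give the same value. The argument applies verbatim to $\xi'$ and $\xi''$.

\emph{Step 4: $u_C$ is a homomorphism.} Given classes $\alpha,\beta$, take a $K\langle\alpha,\beta\rangle$-generic pair $(\xi,\xi')$ of sufficiently large degrees. Then $\xi$ is a shift for $\alpha$ and $\xi'$ is a shift for $\beta$. The class $\xi+\xi'$ is a shift for $\alpha+\beta$, being the translate by $\xi$ of a $K\langle\alpha,\beta,\xi\rangle$-generic class. The pairs $(\xi,\xi')$ and $(\alpha+\xi,\beta+\xi')$ are $K$-generic, so by Step 2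
\[
u_C(\alpha)+u_C(\beta)=v(\alpha+\beta+\xi+\xi')-v(\xi+\xi')=u_C(\alpha+\beta).
\]

\emph{Step 5: values at points.} Let $y\in C(F)\setminus C(K)$ and let $D$ be $K\langle y\rangle$-generic in $\operatorname{Sym}^mC$ with $m$ large. By \eqref{eq:gendiv} over $K\langle y\rangle$, the class $\xi=[D]$ is a shift for $[y]$, and by (G1) the divisor $y+D$ is $K$-generic. So $u_C(y)=U(y+D)-U(D)=u(y)$.
\end{proof}

For $K=k$, part (b) is Theorem~\ref{thm:B} for curves, since $\mathrm{CH}_0(C_F)=\operatorname{Pic}(C_F)$. From here on the hypothesis $W\in\mathcal I_G(\mathbb Z)$ is used only through Proposition~\ref{prop:curve}.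

\section{Admissible curves}\label{sec:admissible}

We shall argue by induction on $\dim X$, passing to generic hyperplane sections. These are not defined over $k$, so we allow any small base field.

\begin{definition}\label{def:datum}
A \emph{datum} $(k_0,X,w)$ consists of a small field $k_0$, a smooth projective irreducible variety $X$ over $k_0$, and a $U_{k_0}$-equivariant map $w\colon X_{\mathrm{gen}}\to W$, where $X_{\mathrm{gen}}$ now denotes the set of $k_0$-generic points of $X(F)$. An \emph{admissible curve} over a small field $K\supseteq k_0$ is a smooth projective irreducible curve $C$ over $K$ with a $K$-morphism $h\colon C\to X_K$ such that $h(C(F)\setminus C(K))\subseteq X_{\mathrm{gen}}$.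
\end{definition}

Admissibility does not involve $w$. By Lemma~\ref{lem:onepoint}, $(C,h)$ is admissible as soon as $h(s)\in X_{\mathrm{gen}}$ for one point $s\in C(F)$. For an admissible curve, Proposition~\ref{prop:curve} applied to $u=w\circ h$ gives a homomorphism
\[
w_C\colon\operatorname{Pic}(C_F)\to W,\qquad w_C(y)=w(h(y))\ \text{ for }y\in C(F)\setminus C(K).
\]
Enlarging $K$ changes neither admissibility nor, by part (c), the homomorphism $w_C$.

We want to define $\overline w(x)=w_C(p)$ for $x\in X(F)$, where $(C,h)$ is any admissible curve and $h(p)=x$. Three statements are needed: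
\begin{itemize}
\item[(i)] $w_C(p)=w(h(p))$ whenever $h(p)\in X_{\mathrm{gen}}$, even if $p\in C(K)$ (Proposition~\ref{prop:generic});
\item[(ii)] $w_C(p)$ depends only on $h(p)$ (Proposition~\ref{prop:indep});
\item[(iii)] $\overline w$ kills principal divisors on all curves, admissible or not (Proposition~\ref{prop:allcurves}).
\end{itemize}

Statement (i) cannot be reduced to the definition by choosing a smaller field $K$. For instance, let $C_0\subset\mathbb P^2$ be a smooth cubic over $k$ with a flex $x_0$, and let $\gamma\in\mathrm{PGL}_3(F)$ be $k$-generic. Then $x=\gamma x_0$ is $k$-generic in $\mathbb P^2$ by (G2), and it is a flex of $C=\gamma C_0$. The flexes are the finitely many points where $C$ meets its Hessian curve, so $x\in C(K)$ for every small field $K$ over which $C\subset\mathbb P^2$ is defined.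

The mechanism behind all three statements is visible on a product of two curves.

\begin{example}\label{ex:product}
Let $X=C_1\times C_2$ be a product of curves over $k_0=k$, and let $x=(a,b)$ with $a$ and $b$ both $k$-generic but $k\langle a\rangle=k\langle b\rangle=K$; for example, $C_1=C_2$ and $a=b$. Then $x\notin X_{\mathrm{gen}}$, and the curves $C_1\times\{b\}$ and $\{a\}\times C_2$ through $x$ are admissible over $K$. We check (ii) for these two curves. By Proposition~\ref{prop:curve}(a), write $[a]=\sum_im_i[a_i]$ in $\operatorname{Pic}(C_{1,F})$ with all $a_i$ $K$-generic, and then $[b]=\sum_jn_j[b_j]$ in $\operatorname{Pic}(C_{2,F})$ with all $b_j$ generic over a small field containing $K$ and the coordinates of the $a_i$. All points $(a_i,b)$, $(a,b_j)$, $(a_i,b_j)$ lie in $X_{\mathrm{gen}}$. The curve $\{a_i\}\times C_2$ is admissible over $k\langle a_i\rangle$, and $b$ and the $b_j$ are generic over this field, so $w(a_i,b)=\sum_jn_jw(a_i,b_j)$. The curve $C_1\times\{b_j\}$ is admissible over $k\langle b_j\rangle$, and $a$ and the $a_i$ are generic over this field, so $w(a,b_j)=\sum_im_iw(a_i,b_j)$. Therefore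
\[
w_{C_1\times\{b\}}(x)=\sum_im_iw(a_i,b)=\sum_{i,j}m_in_jw(a_i,b_j)=\sum_jn_jw(a,b_j)=w_{\{a\}\times C_2}(x).
\]
\end{example}

In the example, the horizontal and the vertical curves form a grid, every row and every column of the grid carries a linear equivalence, and the two curves through a node give the same value at every node but $x$; so they give the same value at $x$. On an arbitrary surface, the supports of two principal divisors form such a grid.

\section{Surfaces and the comparison lemma}\label{sec:surfaces}

We use two standard facts on a smooth projective irreducible variety $Y$ over an algebraically closed field of characteristic zero. By Bertini's theorem, a general member of a linear system on $Y$ is smooth away from the base locus. If $\dim Y\ge2$, an effective ample divisor on $Y$ is connected; so it is irreducible if it is smooth.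

\subsection{Putting curves on a smooth surface}

\begin{lemma}\label{lem:embed}
Let $K$ be small and let $Y$ be a smooth projective irreducible variety of dimension $r$ over $K$.
\begin{itemize}
\item[(a)] Let $r\ge2$ and let $Z\subset Y$ be a reduced closed curve, of pure dimension $1$ and possibly disconnected, which is smooth except possibly at one point $z_0$, where $\dim T_{z_0}Z=2$. Then $Z$ lies on a smooth irreducible closed surface $S\subseteq Y$.
\item[(b)] Let $r\ge1$. Any two distinct points of $Y(K)$ lie on a smooth irreducible closed curve in $Y$.
\end{itemize}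
\end{lemma}

\begin{proof}
In case (b) let $Z$ be the union of the two points. If $r=2$ in (a), or $r=1$ in (b), take $Y$ itself. Otherwise it suffices to find a smooth irreducible divisor $Y'\subset Y$ containing $Z$ and to iterate, since the hypotheses on $Z$ are intrinsic.

Let $\mathcal O(1)$ be very ample, choose $a\ge1$ such that $\mathcal I_Z(a)$ is generated by global sections, and put $V=H^0(Y,\mathcal I_Z(a))$. The base locus of $V$ is $Z$, so the divisor of a general $s\in V$ is smooth off $Z$. It is singular at $z\in Z$ if and only if $s$ maps to $0$ in $\mathfrak m_z/\mathfrak m_z^2\otimes\mathcal O(a)$. Since $V$ surjects onto the fiber of $\mathcal I_Z(a)$ at $z$, the image of $V$ in $\mathfrak m_z/\mathfrak m_z^2\otimes\mathcal O(a)$ is the annihilator of $T_zZ$. So the sections singular at $z$ form a subspace of codimension $r-\dim T_zZ$ in $V$. In case (b) these are two subspaces of codimension $r>0$. In case (a), with $r\ge3$, the smooth points of $Z$ form a one-dimensional family with subspaces of codimension $r-1$, whose union has dimension at most $\dim V-(r-1)+1$, and $z_0$ contributes a subspace of dimension $\dim V-(r-2)$;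 both numbers are less than $\dim V$. So the divisor of a general $s$ is smooth. It is ample on a variety of dimension at least $2$, hence irreducible, and it contains $Z$.
\end{proof}

The bound on $\dim T_{z_0}Z$ is necessary, since $T_{z_0}Z\subseteq T_{z_0}S$.

\subsection{Generic members of very ample systems}

Let $S$ be a smooth projective irreducible surface over a small field $K$. A \emph{very ample system} on $S$ is a line bundle $\mathcal H$ with a $K$-linear map $V\to H^0(S,\mathcal H)$, $\nu\mapsto s_\nu$, from a finite-dimensional space, whose image separates points and tangent vectors, that is, defines a closed immersion into a projective space. We allow a kernel, because we shall restrict sections from a larger variety. The notion is stable under extension of $K$. Let $\mathbb P(V)=\mathbb P^M$ be the space of lines in $V$. For $y\in S(F)$, the set $\Pi_y=\{\nu\in\mathbb P(V):s_\nu(y)=0\}$ is a hyperplane defined over $K\langle y\rangle$, and $\Pi_y\ne\Pi_{y'}$ for $y\ne y'$. For $s_\nu\ne0$ let $D_\nu$ be the divisor of $s_\nu$; it is defined over $K\langle\nu\rangle$.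

For distinct smooth irreducible curves $A,B$ on $S_F$ with local equations $\mathsf a,\mathsf b$ at a point $s$, put $(A\cdot B)_s=\operatorname{length}\mathcal O_{S,s}/(\mathsf a,\mathsf b)$, and let $A\cdot B=\sum_s(A\cdot B)_s[s]$. This cycle is symmetric in $A$ and $B$ and is a divisor on each of them. Since $\mathcal O_{B,s}=\mathcal O_{S,s}/(\mathsf b)$ is a discrete valuation ring, $(A\cdot B)_s=\operatorname{ord}_s(\mathsf a|_B)$. If $g\in F(S)^*$ has $\operatorname{div}g=\sum_ia_iA_i$ with all $A_i\ne B$, then near $s$ the function $g$ is a unit times $\prod_i\mathsf a_i^{a_i}$, and therefore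
\begin{equation}\label{eq:restrict}
\operatorname{div}(g|_B)=\sum_ia_i\,A_i\cdot B.
\end{equation}

\begin{lemma}\label{lem:members}
Let $V$, $V'$ be very ample systems on $S$ and let $p\in S(K)$.
\begin{itemize}
\item[(a)] If $\nu$ is $K$-generic in $\mathbb P(V)$, then $D_\nu$ is a smooth irreducible curve that contains no point of $S(K)$, and its $K\langle\nu\rangle$-generic points are $K$-generic in $S$.
\item[(b)] If $\nu$ is $K$-generic in $\Pi_p$, then $D_\nu$ is a smooth irreducible curve whose only point in $S(K)$ is $p$, and its $K\langle\nu\rangle$-generic points are $K$-generic in $S$. If $C\subset S$ is a smooth irreducible curve over $K$ through $p$, then $(C\cdot D_\nu)_p=1$.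
\item[(c)] If $(\nu,\lambda)$ is $K$-generic in $\mathbb P(V)\times\mathbb P(V')$ or in $\Pi_p\times\mathbb P(V')$, then $D_\nu\ne D_\lambda$, and every $s\in D_\nu\cap D_\lambda$ is $K\langle\nu\rangle$-generic on $D_\nu$ and $K\langle\lambda\rangle$-generic on $D_\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Points over $K$.} A point $s\in S(K)$ lies on $D_\nu$ if and only if $\nu\in\Pi_s$. In (a), $\Pi_s$ is a proper subspace of $\mathbb P(V)$ defined over $K$; in (b), for $s\ne p$, $\Pi_s\cap\Pi_p$ is a proper subspace of $\Pi_p$ defined over $K$. A $K$-generic $\nu$ avoids these subspaces.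

\emph{Smoothness.} The set $\Sigma$ of $\nu$ such that $s_\nu$ vanishes to order at least $2$ at some point of $S$ is closed and defined over $K$: it is the image of a closed subset of $S\times\mathbb P(V)$ under the proper projection. In (a), $\Sigma$ is proper by Bertini. In (b), the sections vanishing at $p$ have $p$ as their only base point, so a general one has divisor smooth off $p$. They surject onto $\mathfrak m_p/\mathfrak m_p^2\otimes\mathcal H$, so for any tangent line $\tau\subset T_pS$ those whose differential at $p$ kills $\tau$ form a proper subspace of $\Pi_p$ defined over $K$. Hence $\Sigma\cap\Pi_p$ is proper in $\Pi_p$, and $\tau=T_pC$ gives $\operatorname{ord}_p(s_\nu|_C)=1$. In both cases $D_\nu$ is smooth and ample, hence irreducible.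

\emph{Generic points.} Let $y$ be $K\langle\nu\rangle$-generic on $D_\nu$. We compute $\operatorname{tr}(y,\nu/K)$ in two ways by (G1). In (a), $\nu\in\Pi_y$ gives $M+1\le\operatorname{tr}(y/K)+(M-1)$. In (b), $y\ne p$ and $\nu\in\Pi_p\cap\Pi_y$ give $(M-1)+1\le\operatorname{tr}(y/K)+(M-2)$. So $\operatorname{tr}(y/K)=2$.

\emph{Part (c).} By (G1), $\lambda$ is $K\langle\nu\rangle$-generic, so by (a) over $K\langle\nu\rangle$ the curve $D_\lambda$ contains no point of $S(K\langle\nu\rangle)$. Hence $D_\lambda\ne D_\nu$, $p\notin D_\lambda$, and $s\notin D_\nu(K\langle\nu\rangle)$. Again by (G1), $\nu$ is $K\langle\lambda\rangle$-generic in $\mathbb P(V)$ or in $\Pi_p$, so $D_\nu$ contains no point of $S(K\langle\lambda\rangle)$ except possibly $p$. As $s\ne p$, we get $s\notin D_\lambda(K\langle\lambda\rangle)$.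
\end{proof}

\subsection{The comparison lemma}

The next lemma transfers the question of a value at a point $p$ from a given curve $C$ to a generic curve $G_0$ through $p$.

\begin{lemma}[Comparison]\label{lem:compare}
Let $(k_0,X,w)$ be a datum, $K\supseteq k_0$ a small field, $S$ a smooth projective irreducible surface over $K$, and $q\colon S\to X_K$ a $K$-morphism that maps some point of $S(F)$ into $X_{\mathrm{gen}}$. Let $V$ be a very ample system on $S$, let $C\subset S$ be a smooth irreducible curve over $K$ and $p\in C(K)$. Let $(\nu_0,\nu_\infty)$ be $K$-generic in $\Pi_p\times\mathbb P(V)$ and put $G_i=D_{\nu_i}$ for $i=0,\infty$.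
\begin{itemize}
\item[(a)] The curves $(G_i,q|_{G_i})$ are admissible over $K\langle\nu_i\rangle$ and differ from $C$. We have $p\in G_0$, $p\notin G_\infty$, and every $s\in C\cap G_i$ other than $p$ lies in $C(F)\setminus C(K)$.
\item[(b)] Let $\varphi\colon\operatorname{Pic}(C_F)\to W$ be a homomorphism such that $\varphi(s)=w_{G_i}(s)$ for $i=0,\infty$ and all $s\in C\cap G_i$ with $s\ne p$. Then $\varphi(p)=w_{G_0}(p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:onepoint}, $q$ maps the $K$-generic points of $S$ into $X_{\mathrm{gen}}$. By Lemma~\ref{lem:members}(a),(b), the $G_i$ are smooth and irreducible and their generic points are $K$-generic in $S$, so they are admissible. The only point of $S(K)$ on $G_0$ is $p$, and there is none on $G_\infty$; since $C(K)$ is infinite, the other claims follow.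

(b) There is $g\in F(S)^*$ with $\operatorname{div}g=G_0-G_\infty$. We need a second principal divisor, containing $C$, whose other components are as generic as possible. Let $H$ be a large multiple of an ample divisor on $S$ over $K$, so that $H$ and $H+C$ are very ample. Let $(\lambda_1,\lambda_2)$ be $K\langle\nu_0,\nu_\infty\rangle$-generic in $|H|\times|H+C|$ and put $T_j=D_{\lambda_j}$. As in (a), $(T_j,q|_{T_j})$ is admissible over $K\langle\lambda_j\rangle$. There is $f\in F(S)^*$ with $\operatorname{div}f=C+T_1-T_2$. Each pair $(\nu_i,\lambda_j)$ is $K$-generic, so by Lemma~\ref{lem:members}(c) $G_i\ne T_j$, and each $s\in G_i\cap T_j$ is generic on both curves over their fields of definition. By the definition of $w_{G_i}$ and $w_{T_j}$,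
\begin{equation}\label{eq:nodes}
w_{G_i}(s)=w(q(s))=w_{T_j}(s)\qquad\text{for }s\in G_i\cap T_j.
\end{equation}
Consider the table of $0$-cycles
\[
\begin{array}{c|ccc}
 & C & T_1 & T_2\\ \hline
G_0 & C\cdot G_0 & T_1\cdot G_0 & -T_2\cdot G_0\\
G_\infty & -C\cdot G_\infty & -T_1\cdot G_\infty & T_2\cdot G_\infty
\end{array}
\]
By \eqref{eq:restrict}, the rows add up to $\operatorname{div}(f|_{G_0})$ and $-\operatorname{div}(f|_{G_\infty})$, and the columns add up to $\operatorname{div}(g|_C)$, $\operatorname{div}(g|_{T_1})$ and $-\operatorname{div}(g|_{T_2})$. Evaluate each entry by the homomorphism of its row, $w_{G_0}$ or $w_{G_\infty}$: the total is $0$, because each row is a principal divisor on its curve. Evaluate each entry by the homomorphism of its column, $\varphi$, $w_{T_1}$ or $w_{T_2}$: the total is $0$ for the same reason. The two evaluations agree on the last two columns by \eqref{eq:nodes}, and on all points of the first column other than $p$ by hypothesis. The point $p$ occurs in the first column only in $C\cdot G_0$, with coefficient $1$ by Lemma~\ref{lem:members}(b). Subtracting the two totals gives $w_{G_0}(p)-\varphi(p)=0$.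
\end{proof}

The coefficient $1$ is the reason why no division in $W$ is needed and Theorem~\ref{thm:B} holds integrally.

\section{Values at generic points}\label{sec:generic-values}

To prove (i) for a curve $C\subset X_K$ we apply Lemma~\ref{lem:compare} with $\varphi=w_C$. At a point $s\in C\cap G_i$ other than $p$ we know that $w_C(s)=w(s)$, but $s$ is algebraic over $K(\nu_i)$, the field of definition of $G_i$. So the equality $w_{G_i}(s)=w(s)$ is statement (i) again, for $G_i$. The way out is to cut the curves $G_i$ on $S$ by hyperplane sections $X_v$ of $X$ itself. Such a section has smaller dimension and is defined over $k_0\langle v\rangle$, which need not contain $K$; if $s$ is generic on $X_v$ over this field, induction on $\dim X$ applies. The next lemma supplies the genericity.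

Let $X$ be smooth projective irreducible of dimension $d\ge2$ over a small field $k_0$, and let $\mathcal O(1)$ be the square of a very ample line bundle on $X$. Then $H^0(X,\mathcal O(1))$ separates points and tangent vectors, and for distinct points $a,b,c\in X(F)$ there is a section over $F$ that vanishes at $a$ and $b$ but not at $c$: multiply a linear form vanishing at $a$ but not at $c$ by one vanishing at $b$ but not at $c$. Let $\mathbb P^N=\mathbb P(H^0(X,\mathcal O(1)))$. For $v\in\mathbb P^N(F)$ let $k_v=k_0\langle v\rangle$ and let $X_v$ be the divisor of $v$, which has pure dimension $d-1$ and is defined over $k_v$. For $s\in X(F)$ let $\Pi_s=\{v:s\in X_v\}$, a hyperplane defined over $k_0\langle s\rangle$.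

\begin{lemma}\label{lem:sections}
\begin{itemize}
\item[(a)] If $v$ is $k_0$-generic in $\mathbb P^N$, then $X_v$ is smooth and irreducible, and its $k_v$-generic points lie in $X_{\mathrm{gen}}$.
\item[(b)] If $s\in X_{\mathrm{gen}}$ and $v$ is $k_0\langle s\rangle$-generic in $\Pi_s$, then $v$ is $k_0$-generic in $\mathbb P^N$ and $s$ is $k_v$-generic in $X_v$.
\item[(c)] Let $x,s\in X_{\mathrm{gen}}$ with $s\notin X(k_0\langle x\rangle)$. If $v$ is $k_0\langle x,s\rangle$-generic in $\Pi_x\cap\Pi_s$, then $v$ is $k_0\langle s\rangle$-generic in $\Pi_s$, so the conclusion of (b) holds.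
\end{itemize}
\end{lemma}

Part (c) says that the condition $x\in X_v$ is invisible from $k_0\langle s\rangle$. Over this field $x$ still moves in a variety $R$ of positive dimension, and the ample divisor $X_v$ meets $R$ in any case.

\begin{proof}
(a) Smoothness and irreducibility follow from Bertini's theorem and ampleness as in Lemma~\ref{lem:members}(a), since $d\ge2$. If $y$ is $k_v$-generic in $X_v$, then $v\in\Pi_y$ gives $N+(d-1)=\operatorname{tr}(v,y/k_0)\le\operatorname{tr}(y/k_0)+(N-1)$, so $\operatorname{tr}(y/k_0)=d$.

(b) We have $d+(N-1)=\operatorname{tr}(s,v/k_0)=\operatorname{tr}(v/k_0)+\operatorname{tr}(s/k_v)$, with $\operatorname{tr}(v/k_0)\le N$ and $\operatorname{tr}(s/k_v)\le d-1$. Both inequalities are equalities.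

(c) Let $E=k_0\langle s\rangle$ and $r_0=\operatorname{tr}(x/E)$. Since $s$ is not algebraic over $k_0(x)$,
\[
d+r_0=\operatorname{tr}(x,s/k_0)=d+\operatorname{tr}(s/k_0\langle x\rangle)\ge d+1,
\]
so $r_0\ge1$. Let $R\subseteq X_E$ be the smallest closed subset defined over $E$ that contains $x$; it is irreducible of dimension $r_0$. As $R(E)$ is infinite, we can pick $r\in R(E)$ with $r\ne s$, and $r\ne x$ because $x\notin X(E)$. Since some section vanishes at $x$ and $s$ but not at $r$, the subspace $\Pi_r\cap\Pi_x\cap\Pi_s$ is proper in $\Pi_x\cap\Pi_s$, and it is defined over $k_0\langle x,s\rangle$. So $v\notin\Pi_r$, that is, $r\notin X_v$. The variety $R$ stays irreducible over $E\langle v\rangle$ and is not contained in $X_v$, so $R\cap X_v$ is a closed set of dimension at most $r_0-1$ defined over $E\langle v\rangle$. It contains $x$, so $\operatorname{tr}(x/E\langle v\rangle)\le r_0-1$. As $x\ne s$, the space $\Pi_x\cap\Pi_s$ has dimension $N-2$, and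
\[
r_0+(N-2)=\operatorname{tr}(x,v/E)=\operatorname{tr}(v/E)+\operatorname{tr}(x/E\langle v\rangle)\le\operatorname{tr}(v/E)+(r_0-1).
\]
Hence $\operatorname{tr}(v/E)\ge N-1=\dim\Pi_s$.
\end{proof}

\begin{proposition}\label{prop:generic}
Let $(k_0,X,w)$ be a datum, $(C,h)$ an admissible curve over $K$, and $p\in C(F)$ a point with $h(p)\in X_{\mathrm{gen}}$. Then $w_C(p)=w(h(p))$.
\end{proposition}

\begin{proof}
If $p\notin C(K)$, this is the definition of $w_C$. So let $p\in C(K)$.

\emph{Step 1: $h$ is a closed immersion.} We use induction on $d=\dim X\ge1$, over all data. If $d=1$, then $C=X_K$. Proposition~\ref{prop:curve}(b) for the curve $X$ over $k_0$ gives a homomorphism that equals $w$ on all of $X_{\mathrm{gen}}=X(F)\setminus X(k_0)$, and it is $w_C$ by part (c).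

Let $d\ge2$, view $C$ as a curve in $X_K$, and write $x=p\in C(K)\cap X_{\mathrm{gen}}$. By Lemma~\ref{lem:embed}(a) there is a smooth irreducible surface $S$ with $C\subset S\subseteq X_K$. Restricting $V=H^0(X,\mathcal O(1))\otimes_{k_0}K$ to $S$ gives a very ample system with $\mathbb P(V)=\mathbb P^N$, with the same hyperplanes $\Pi_s$, and with $D_v=S\cap X_v$. Let $(v_0,v_\infty)$ be $K$-generic in $\Pi_x\times\mathbb P^N$ and $G_i=S\cap X_{v_i}$. Lemma~\ref{lem:compare} applies with $q$ the inclusion, as $x\in S$. By its part (a), $C\cap G_i$ is finite, and every $s\in C\cap G_i$ other than $x$ lies in $C(F)\setminus C(K)$; so $s\in X_{\mathrm{gen}}$, $\operatorname{tr}(s/K)=1$, and $w_C(s)=w(s)$.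

\emph{Claim: for every $s\in C\cap G_i$, including $x$, the point $v_i$ is $k_0$-generic in $\mathbb P^N$ and $s$ is $k_{v_i}$-generic in $X_{v_i}$.} The finite set $C\cap G_i$ is defined over $K\langle v_i\rangle$, so $\operatorname{tr}(s,v_i/K)=\operatorname{tr}(v_i/K)$. There are three cases.
\begin{itemize}
\item Let $s=x\in G_0$. Since $k_0\langle x\rangle\subseteq K$, the point $v_0$ is $k_0\langle x\rangle$-generic in $\Pi_x$ by (G2), and Lemma~\ref{lem:sections}(b) applies.
\item Let $s\in C\cap G_\infty$. Then $\operatorname{tr}(v_\infty/K\langle s\rangle)=N-1$, so $v_\infty$ is $K\langle s\rangle$-generic, hence $k_0\langle s\rangle$-generic, in $\Pi_s$, and Lemma~\ref{lem:sections}(b) applies.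
\item Let $s\in C\cap G_0$, $s\ne x$. Then $\operatorname{tr}(v_0/K\langle s\rangle)=(N-1)-1$, so $v_0$ is $K\langle s\rangle$-generic, hence $k_0\langle x,s\rangle$-generic, in $\Pi_x\cap\Pi_s$. Also $s\notin X(K)\supseteq X(k_0\langle x\rangle)$, so Lemma~\ref{lem:sections}(c) applies.
\end{itemize}

The set $C\cap G_i$ is not empty, because $\mathcal O(1)$ has positive degree on $C$. So $v_i$ is $k_0$-generic, and by Lemma~\ref{lem:sections}(a) the restriction of $w$ to the $k_{v_i}$-generic points of $X_{v_i}$ defines a datum $(k_{v_i},X_{v_i},w)$ of dimension $d-1$. The curve $G_i$ is a closed curve in $X_{v_i}$ over $K\langle v_i\rangle\supseteq k_{v_i}$, and by the Claim it contains a $k_{v_i}$-generic point of $X_{v_i}$. So it is admissible for the new datum. The homomorphism $w_{G_i}$ is the same for both data, being determined by the values of $w$ on $G_i(F)\setminus G_i(K\langle v_i\rangle)$. The Claim and the induction hypothesis give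
\[
w_{G_i}(s)=w(s)\qquad\text{for all }s\in C\cap G_i.
\]
Thus $\varphi=w_C$ satisfies the hypothesis of Lemma~\ref{lem:compare}(b), and $w_C(x)=w_{G_0}(x)=w(x)$.

\emph{Step 2: general $h$.} We make $h$ a closed immersion by adding a factor, and we move the embedding generically so that the image of $p$ stays generic. Let $Y=X\times_{k_0}\mathbb P^3$ and $w_Y=w\circ\mathrm{pr}_X$ on $Y_{\mathrm{gen}}$; then $(k_0,Y,w_Y)$ is a datum. Let $e\colon C\to\mathbb P^3_K$ be a closed immersion, which exists for every smooth projective curve. Let $\gamma\in\mathrm{PGL}_4(F)$ be $K$-generic, $K'=K\langle\gamma\rangle$, and $h'=(h,\gamma e)\colon C_{K'}\to Y_{K'}$, a closed immersion. The orbit map $\mathrm{PGL}_4\to\mathbb P^3$ of the point $e(p)\in\mathbb P^3(K)$ is a surjective $K$-morphism, so $\gamma e(p)$ is $K$-generic by (G2). Since $h(p)\in X_{\mathrm{gen}}$ and $k_0\langle h(p)\rangle\subseteq K$, (G1) gives $h'(p)\in Y_{\mathrm{gen}}$. So $(C_{K'},h')$ is admissible for $(k_0,Y,w_Y)$. Its homomorphism is $w_C$, since $w_Y(h'(y))=w(h(y))$ for $y\in C(F)\setminus C(K')$. Step 1 gives $w_C(p)=w_Y(h'(p))=w(h(p))$.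
\end{proof}

\section{Extension to all points}\label{sec:extension}

Let $(k_0,X,w)$ be a datum.

\begin{proposition}\label{prop:indep}
Let $(C_1,h_1)$ and $(C_2,h_2)$ be admissible curves over $K$, and let $p_n\in C_n(K)$ satisfy $h_1(p_1)=h_2(p_2)$. Then $w_{C_1}(p_1)=w_{C_2}(p_2)$.
\end{proposition}

\begin{proof}
We place both curves on one smooth surface and compare each with the same generic curve $G_0$. The images of the curves in $X$ may be singular, tangent or equal, so we first separate them in a larger space. Let $e_n\colon C_n\to\mathbb P^3_K$ be closed immersions and $Y=X_K\times\mathbb P^3\times\mathbb P^3$. Embed $C_1$ in $Y$ by $(h_1,e_1,e_2(p_2))$ and $C_2$ by $(h_2,e_1(p_1),e_2)$. At a common point the second and third coordinates are $e_1(p_1)$ and $e_2(p_2)$, so the images meet only in $P=(h_1(p_1),e_1(p_1),e_2(p_2))$. Their tangent lines at $P$ are distinct: the first has a nonzero component along the first factor $\mathbb P^3$, the second has none.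

Let $Z=C_1\cup C_2$ be the reduced union, let $\mathcal O=\mathcal O_{Y,P}$ with maximal ideal $\mathfrak m$, and let $I_1,I_2\subset\mathcal O$ be the ideals of the two curves. Their images in $\mathfrak m/\mathfrak m^2$ are the annihilators of two distinct lines, so they span $\mathfrak m/\mathfrak m^2$, and $I_1+I_2=\mathfrak m$ by Nakayama's lemma. Hence $\mathcal O_{Z,P}=\mathcal O/(I_1\cap I_2)=\mathcal O/I_1\times_K\mathcal O/I_2$. Its maximal ideal is $\mathfrak m_1\times\mathfrak m_2$, where $\mathfrak m_n$ is the maximal ideal of the discrete valuation ring $\mathcal O/I_n$, and the square of this ideal is $\mathfrak m_1^2\times\mathfrak m_2^2$. So $\dim T_PZ=2$, and by Lemma~\ref{lem:embed}(a) there is a smooth irreducible surface $S$ with $Z\subset S\subset Y$. Let $q\colon S\to X_K$ be the projection. Then $q|_{C_n}=h_n$, so $q$ maps some point into $X_{\mathrm{gen}}$.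

Fix a very ample system $V$ on $S$, a $K$-generic point $(\nu_0,\nu_\infty)$ of $\Pi_P\times\mathbb P(V)$, and $G_i=D_{\nu_i}$. Let $n\in\{1,2\}$ and $s\in C_n\cap G_i$, $s\ne P$. By Lemma~\ref{lem:compare}(a), $s\notin C_n(K)$, so $q(s)\in X_{\mathrm{gen}}$ and $w_{C_n}(s)=w(q(s))$. By Proposition~\ref{prop:generic} for the admissible curve $G_i$, also $w_{G_i}(s)=w(q(s))$. Lemma~\ref{lem:compare}(b) with $C=C_n$ and $\varphi=w_{C_n}$ gives $w_{C_n}(P)=w_{G_0}(P)$ for $n=1,2$.
\end{proof}

\begin{lemma}\label{lem:through}
Let $X$ be smooth projective irreducible over a small field $k_0$. If $\dim X\ge1$, every $x\in X(F)$ lies on an admissible curve. The classes of the points of $X_{\mathrm{gen}}$ generate $\mathrm{CH}_0(X_F)$.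
\end{lemma}

\begin{proof}
If $\dim X=0$, then $X(F)=X_{\mathrm{gen}}$ is one point. Let $\dim X\ge1$ and $x\in X(K)$ with $K\supseteq k_0$ small. Let $z\in X(F)$ be $K$-generic, so $z\ne x$, and let $K'=K\langle z\rangle$. By Lemma~\ref{lem:embed}(b) there is a smooth irreducible closed curve $C\subseteq X_{K'}$ through $x$ and $z$. It is admissible because $z\in X_{\mathrm{gen}}$. By Proposition~\ref{prop:curve}(a), $x$ is linearly equivalent on $C_F$ to an integral combination of points of $C(F)\setminus C(K')\subseteq X_{\mathrm{gen}}$.
\end{proof}

Let $\dim X\ge1$. For $x\in X(F)$ define $\overline w(x)=w_C(p)$, where $(C,h)$ is an admissible curve and $p\in C(F)$ has $h(p)=x$. Such a curve exists by Lemma~\ref{lem:through}. The value does not depend on the choice: pass to a small field over which both curves and both points are defined, and apply Proposition~\ref{prop:indep}. Thus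
\begin{equation}\label{eq:wbar}
w_A(s)=\overline w(h(s))\qquad\text{for every admissible curve $(A,h)$ and every }s\in A(F),
\end{equation}
and $\overline w=w$ on $X_{\mathrm{gen}}$ by Proposition~\ref{prop:generic}.

The map $\overline w$ is $U_{k_0}$-equivariant. Indeed, let $\sigma\in U_{k_0}$ and let $(C^\sigma,h^\sigma)$ be the base change of an admissible curve $(C,h)$ over $K$ along $\sigma\colon K\to\sigma K$. Then $\sigma$ induces a bijection $C(F)\to C^\sigma(F)$ that takes $C(K)$ onto $C^\sigma(\sigma K)$, respects linear equivalence, and satisfies $h^\sigma(\sigma y)=\sigma h(y)$. So $(C^\sigma,h^\sigma)$ is admissible over $\sigma K$. The homomorphism $\alpha\mapsto\sigma w_C(\sigma^{-1}\alpha)$ on $\operatorname{Pic}(C^\sigma_F)$ takes $y\in C^\sigma(F)\setminus C^\sigma(\sigma K)$ to $\sigma w(h(\sigma^{-1}y))=w(h^\sigma(y))$, so it equals $w_{C^\sigma}$. Evaluating at $\sigma p$ gives $\overline w(\sigma h(p))=\sigma\overline w(h(p))$.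

By \eqref{eq:wbar}, $\overline w$ kills principal divisors on admissible curves. A curve $B$ that is not admissible carries no homomorphism $w_B$. But $\overline w$ is now defined at all points and is equivariant, so Proposition~\ref{prop:curve} can be applied to it on $B$.

\begin{proposition}\label{prop:allcurves}
Let $\dim X\ge1$. Let $K\supseteq k_0$ be small, $B$ a smooth projective irreducible curve over $K$, $h\colon B\to X_K$ any $K$-morphism, and $\theta\in F(B)^*$. Then $\sum_s\operatorname{ord}_s(\theta)\,\overline w(h(s))=0$.
\end{proposition}

\begin{proof}
The map $u=\overline w\circ h\colon B(F)\to W$ is $U_K$-equivariant. Proposition~\ref{prop:curve} gives a homomorphism $u_B\colon\operatorname{Pic}(B_F)\to W$ that equals $u$ on $B(F)\setminus B(K)$. It suffices to show that $u_B(p)=u(p)$ for $p\in B(K)$ as well, for then the sum is $u_B(\operatorname{div}\theta)=0$.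

Lemma~\ref{lem:compare} requires a surface through $B$ that meets $X_{\mathrm{gen}}$, and we obtain one by forcing it to contain an admissible curve too. Enlarging $K$ does not change $u_B$, so we may assume that there is an admissible curve $(C,h')$ over $K$. Let $e_1\colon B\to\mathbb P^3_K$ and $e_2\colon C\to\mathbb P^3_K$ be closed immersions, $a\in\mathbb P^3(K)\setminus e_2(C)$ and $b\in\mathbb P^3(K)$. The maps $(h,e_1,a)$ and $(h',b,e_2)$ embed $B$ and $C$ in $X_K\times\mathbb P^3\times\mathbb P^3$, with disjoint images because of the last coordinate. By Lemma~\ref{lem:embed}(a) a smooth irreducible surface $S$ contains both. The projection $q\colon S\to X_K$ restricts to $h$ on $B$ and to $h'$ on $C$, so it maps some point into $X_{\mathrm{gen}}$.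

Take $V$, $G_0$ and $G_\infty$ as in Lemma~\ref{lem:compare} for the curve $B\subset S$ and the point $p$. For $s\in B\cap G_i$ with $s\ne p$ we have $s\notin B(K)$, so $u_B(s)=u(s)=\overline w(q(s))=w_{G_i}(s)$ by \eqref{eq:wbar}. Lemma~\ref{lem:compare}(b) with $\varphi=u_B$ and \eqref{eq:wbar} give $u_B(p)=w_{G_0}(p)=\overline w(q(p))=u(p)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\dim X=0$, then $X_{\mathrm{gen}}=X(F)$ is one point $x$, $\mathrm{CH}_0(X_F)=\mathbb Z[x]$, and we send $[x]$ to $w(x)$. Let $\dim X\ge1$ and consider the datum $(k,X,w)$. Extend $\overline w$ linearly to $\mathbb Z[X(F)]$. The normalization $h\colon B\to X_F$ of an integral curve in $X_F$ is a morphism from a smooth projective irreducible curve and is defined over a small field, so Proposition~\ref{prop:allcurves} shows that $\overline w$ kills all cycles $h_*\operatorname{div}(\theta)$. Hence $\overline w$ factors through $\mathrm{CH}_0(X_F)$, and $\overline w=w$ on $X_{\mathrm{gen}}$.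
\end{proof}

\section{The Chow group as maximal quotient}\label{sec:thmA}

\begin{lemma}\label{lem:CHinI}
Let $X$ be a smooth projective irreducible variety of dimension $d$ over $k$. Then $\mathrm{CH}_0(X_F)_{\mathbb Q}\in\mathcal I_G$.
\end{lemma}

\begin{proof}
Put $W=\mathrm{CH}_0(X_F)_{\mathbb Q}$. It is smooth as a quotient of $\mathbb Q[X(F)]$. For a subfield $E\subseteq F$ containing $k$, the group $\mathrm{CH}_0(X_E)=\mathrm{CH}^d(X_E)$ is generated by the closed points of $X_E$, and field extensions induce pullback maps. Let $K$ be small, let $L'=K(t_i)_{i\in I}$ be purely transcendental over $K$ with $\overline{L'}=F$, and let $\alpha\in W^{U_{L'}}$. We descend $\alpha$ to $K$ in three steps.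

\emph{From $F$ to $L'$.} Represent $\alpha$ by $\sum_jn_jx_j$ with $x_j\in X(F)$. As $F$ is algebraic over $L'$, all $x_j$ lie in $X(M)$ for a finite Galois extension $M\subset F$ of $L'$. Let $\alpha_M\in\mathrm{CH}_0(X_M)_{\mathbb Q}$ be the class of $\sum_jn_jx_j$, and let $\tau\colon X_M\to X_{L'}$ be the projection, a finite \'etale map. For $x\in X(M)$ with image a closed point $z$ of residue field $\kappa$, we have $\tau_*[x]=[M:\kappa][z]$, and $\tau^*[z]$ is the sum of the distinct conjugates of $x$. So $\tau^*\tau_*\alpha_M=\sum_{\sigma\in\operatorname{Gal}(M/L')}\sigma\alpha_M$. Each $\sigma$ extends to an element of $U_{L'}$, which fixes $\alpha$, so this class maps to $[M:L']\alpha$ in $W$. Hence $\alpha$ is the pullback of $[M:L']^{-1}\tau_*\alpha_M\in\mathrm{CH}_0(X_{L'})_{\mathbb Q}$. This is where rational coefficients are needed.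

\emph{From $L'$ to $K(t_J)$.} A closed point of $X_{L'}$ is cut out by finitely many equations, whose coefficients lie in $K(t_J)=K(t_i)_{i\in J}$ for a finite $J\subseteq I$. So it is the base change of a closed point of $X_{K(t_J)}$, and $\alpha$ comes from $\mathrm{CH}_0(X_{K(t_J)})_{\mathbb Q}$ for some finite $J$.

\emph{From $K(t_J)$ to $K$.} The pullback $\mathrm{CH}^d(X_K)\to\mathrm{CH}^d(X_{K(t_J)})$ is the composite
\[
\mathrm{CH}^d(X_K)\longrightarrow\mathrm{CH}^d(X_K\times\mathbb A^J)\longrightarrow\mathrm{CH}^d(X_{K(t_J)}).
\]
The first map is surjective by homotopy invariance of Chow groups. The second is restriction to the generic fiber of $X_K\times\mathbb A^J\to\mathbb A^J$; it is surjective because a closed point of the generic fiber is the restriction of its closure, which has codimension $d$. So $\alpha$ is a combination of classes of points of $X(K)$ and is fixed by $U_K$.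
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The projective case.} Let $X$ be projective. By Lemma~\ref{lem:through} with $k_0=k$, the map $\phi$ is surjective. By Lemma~\ref{lem:CHinI}, $\phi$ is a $G$-map to an object of $\mathcal I_G$, so it factors through the maximal quotient $\pi$, and $\ker\pi\subseteq\ker\phi$. Conversely, apply Theorem~\ref{thm:B} to $W=C_{k(X)}\in\mathcal I_G$ and $w=\pi|_{X_{\mathrm{gen}}}$. It gives a homomorphism $\psi\colon\mathrm{CH}_0(X_F)\to C_{k(X)}$ with $\psi([x])=\pi(x)$ for $x\in X_{\mathrm{gen}}$. Since $C_{k(X)}$ is a $\mathbb Q$-vector space, $\psi$ extends to a linear map $\psi_{\mathbb Q}$ on $\mathrm{CH}_0(X_F)_{\mathbb Q}$, and $\psi_{\mathbb Q}\circ\phi=\pi$. Hence $\ker\phi\subseteq\ker\pi$.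

\emph{The proper case.} By Chow's lemma and Hironaka's resolution of singularities there is a birational morphism $\rho\colon X'\to X$ with $X'$ smooth, projective and irreducible. It identifies $k(X')$ with $k(X)$ and $X'_{\mathrm{gen}}$ with $X_{\mathrm{gen}}$, the map $\pi$ is the same for $X$ and $X'$, and $\phi_X=\rho_*\circ\phi_{X'}$. So it suffices to show that $\rho_*\colon\mathrm{CH}_0(X'_F)\to\mathrm{CH}_0(X_F)$ is an isomorphism. It is surjective, because $\rho$ is proper and dominant, hence surjective on $F$-points. For injectivity, recall that a morphism of smooth varieties of the same dimension has a pullback $\rho^*\colon\mathrm{CH}_0(X_F)\to\mathrm{CH}_0(X'_F)$, and that $\rho^*[x]$ is represented by a class on the fiber $\rho^{-1}(x)$ that depends only on the restriction of $\rho$ over a neighborhood of $x$. Let $U\subseteq X$ be a dense open subset over which $\rho$ is an isomorphism. Then $\rho^*\rho_*[x']=[x']$ for every $F$-point $x'$ of $\rho^{-1}(U)$, in particular for $x'\in X'_{\mathrm{gen}}$. These points generate $\mathrm{CH}_0(X'_F)$ by Lemma~\ref{lem:through}, so $\rho^*\rho_*=\mathrm{id}$ and $\rho_*$ is injective.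
\end{proof}

\begin{remark}\label{rem:hyp}
The representation $C_{k(X)}$ depends only on the function field of $X$, and this is why $X$ must be proper and smooth. For $X=\mathbb A^1$ every point $a$ is the divisor of $t-a$, so $\mathrm{CH}_0(X_F)=0$, while $C_{k(t)}=\mathbb Q$ by Example~\ref{ex:Pd}. Let $X\subset\mathbb P^3$ be the cone over a smooth plane cubic $E$. Every point is joined to the vertex by a line, so $\mathrm{CH}_0(X_F)_{\mathbb Q}=\mathbb Q$. But $X$ is birational to $E\times\mathbb P^1$, so by Theorem~\ref{thm:A} the space $C_{k(X)}=\mathrm{CH}_0((E\times\mathbb P^1)_F)_{\mathbb Q}$ surjects onto $\mathrm{CH}_0(E_F)_{\mathbb Q}=\mathbb Q\oplus(E(F)\otimes\mathbb Q)$, and $E(F)\otimes\mathbb Q\ne0$ because all torsion points of $E(F)$ lie in $E(k)$. Characteristic zero is used in Bertini's theorem for systems with base points, in the Galois descent of Lemma~\ref{lem:CHinI}, and in resolution of singularities.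
\end{remark}

\begin{thebibliography}{9}

\bibitem{Rovinsky}
M.~Rovinsky, \emph{On certain representations of automorphism groups of an algebraically closed field}, arXiv:math/0101170 (2001).

\end{thebibliography}
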